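\title{Existence of Equilibria in Competitive Bayesian Persuasion with Atomless Priors}

\begin{abstract}
Several agents with independent private qualities commit to signaling schemes, and a principal selects the $k$ agents with the highest posterior means. Each agent values selection through her own non-decreasing function of her quality. We prove that a Nash equilibrium exists whenever all priors are atomless, and that it can be chosen so that almost surely no tie affects the selection; it is then an equilibrium under every tie-breaking rule. When the utilities are almost surely positive, the set of equilibria does not depend on the tie-breaking rule. A single atom of arbitrarily small mass in a single prior can destroy existence. The existence proof smooths the selection rule with noise and passes to the limit, using that an atom of the posterior mean of an atomless prior can be raised at arbitrarily small cost.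
\end{abstract}

\section{The game and the question}\label{sec:intro}

There are $N\ge 2$ agents and one principal, who can select up to $k$ agents, where $1\le k<N$. Agent $i$ has a private quality $X_i\ge 0$ with prior law $D_i$. The qualities are independent and the priors may differ. Agent $i$ receives $u_i(X_i)$ if she is selected and $0$ otherwise, where $u_i:\mathbb R_+\to\mathbb R_+$ is non-decreasing and may depend on $i$; here $\mathbb R_+=[0,\infty)$. We assume $\mathbb E X_i<\infty$ and $\mathbb E u_i(X_i)<\infty$ for all $i$.

The agents simultaneously commit to \emph{signaling schemes}. A scheme for agent $i$ is a measurable space of signals and a Markov kernel that assigns to each value of $X_i$ a distribution over signals; the randomization is private and independent across agents. The principal observes all signals and computes the posterior means $\sigma_i=\mathbb E[X_i\mid\text{signal of }i]$. She maximizes the expected sum of the qualities of the selected agents. Given the signals this is the sum of their posterior means, so she selects the $k$ agents with the highest $\sigma_i$, and she breaks ties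 uniformly at random. A \emph{Nash equilibrium} is a profile of schemes in which each scheme maximizes the expected utility of its agent, given the schemes of the others.

\medskip
\noindent\textbf{Question.} \emph{Does a Nash equilibrium always exist when no prior $D_i$ has a point mass?}
\medskip

When every agent derives a constant utility from being selected, an equilibrium is known to exist, under the hypotheses of the respective works, for identical priors (Au and Kawai) and for non-identical priors (Du, 2024). For priors with point masses an equilibrium need not exist (Du, 2024). For heterogeneous utility functions and continuous priors existence has been open; the problem comes from Banerjee, Munagala, Shen and Wang \cite{BMSW}.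

The obstacle is the discontinuity of the selection rule. Strategy sets in this game are compact and convex and payoffs are affine in one's own strategy, so a fixed point theorem would give an equilibrium if payoffs were continuous. They are not: when two agents compete for the last slot with equal posterior means, an arbitrarily small change of one mean moves the whole slot. Atomless priors do not remove this, because agents create atoms themselves. An agent who sends no information has $\sigma_i=\mathbb E X_i$ with probability one. What atomless priors change is the nature of such atoms. An atom of $\sigma_i$ then pools a continuum of qualities, and by giving up a few of the lowest ones the agent moves the remaining mass strictly upward and wins the tie. This suggests that ties are unstable and that the answer is yes. The reason for doubt is that an agent need not care: qualities with $u_i=0$ gain nothing from winning, and they can sit at an atom that the opponents want to beat by an amount with no smallest value.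

The answer is yes, for all $N>k\ge1$. Section~\ref{sec:setting} reduces strategies to joint laws and states the results, and Section~\ref{sec:two} works out both phenomena above for two agents. Section~\ref{sec:raise} proves the lemma on raising atoms, from which a characterization of equilibria follows in Section~\ref{sec:char}. Sections~\ref{sec:compact} and~\ref{sec:limit} prove existence, and Section~\ref{sec:atom} shows that one small atom in one prior can destroy it.

\section{Strategies, thresholds and ties}\label{sec:setting}

\subsection*{Strategies as joint laws}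
The selection depends on the signals only through $(\sigma_1,\dots,\sigma_N)$, the utility of agent $i$ depends on $X_i$, and the pairs $(X_i,\sigma_i)$ are independent. Payoffs therefore depend only on the laws $\mu_i$ of the pairs $(X_i,\sigma_i)$. Let $M_i$ be the set of laws on $\mathbb R_+^2$ of pairs $(X,\sigma)$ such that $X$ has law $D_i$ and $\mathbb E[X\mid\sigma]=\sigma$ almost surely. Every scheme induces a law in $M_i$, by the tower property of conditional expectation. Conversely, given $\mu_i\in M_i$, take a regular conditional distribution of $\sigma$ given $X$ as the kernel and $\sigma$ itself as the signal; the posterior mean is then $\sigma$. So $M_i$ is the strategy set of agent $i$. It contains \emph{full disclosure}, $\sigma=X$. To \emph{pool} a set $B$ with $D_i(B)>0$ means to send one signal on $\{X\in B\}$, with posterior mean $\mathbb E[X\mid X\in B]$.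

If $u_i$ is constant, only the law of $\sigma_i$ matters. In general the joint law is needed. Let $X$ be uniform on $[0,1]$. Pooling $[0,\frac14]\cup[\frac12,\frac34]$ and pooling its complement gives $\sigma=\frac38$ or $\frac58$, each with probability $\frac12$; so does pooling $[\frac18,\frac58]$ and pooling its complement. If $u=\mathbf 1_{(5/8,\infty)}$ and the agent is selected exactly when $\sigma>\frac12$, the first scheme pays $\frac14$ and the second pays $\frac38$.

We identify a profile $\mu=(\mu_1,\dots,\mu_N)$ with the product measure $\mu_1\otimes\dots\otimes\mu_N$ on $\Omega=(\mathbb R_+^2)^N$, whose points are written $(x,s)$ with $x,s\in\mathbb R_+^N$. The profile in which $\mu_i$ is replaced by $\nu$ is $(\nu,\mu_{-i})$.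

\subsection*{Thresholds and tie rules}
For $s\in\mathbb R_+^N$ let $T_i(s)$ be the $k$-th largest of the $N-1\ge k$ numbers $s_j$, $j\ne i$, counted with multiplicity. This is the threshold that agent $i$ must beat. It does not depend on $s_i$, it is non-decreasing in each coordinate, and it increases by $c$ when all coordinates increase by $c$; hence $|T_i(s)-T_i(s')|\le\max_j|s_j-s'_j|$, and $T_i$ is continuous. We use two facts about the $k$-th largest element $r$ of a finite list: $r\le a$ if and only if at most $k-1$ entries exceed $a$, and $r\ge a$ if and only if at least $k$ entries are $\ge a$. Put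
\begin{align*}
w_i^+(s)&=\mathbf 1\{s_i\ge T_i(s)\}=\mathbf 1\{\#\{j\ne i:s_j>s_i\}\le k-1\},\\
w_i^-(s)&=\mathbf 1\{s_i> T_i(s)\}=\mathbf 1\{\#\{j\ne i:s_j\ge s_i\}\le k-1\}.
\end{align*}
Thus $w_i^+$ is the selection of agent $i$ if she wins every tie, and $w_i^-$ if she loses every tie. A \emph{tie rule} is a family of Borel functions $w_i:\mathbb R_+^N\to[0,1]$ with $w_i^-\le w_i\le w_i^+$ and $\sum_i w_i=k$; the number $w_i(s)$ is the probability that $i$ is selected.

Uniform tie-breaking is a tie rule. Let $s_{(1)}\ge\dots\ge s_{(N)}$ be the ordered coordinates of $s$, let $a=s_{(k)}$, and let $p$ and $m$ be the numbers of coordinates greater than $a$ and equal to $a$, so that $p<k\le p+m$. The rule gives $w_i=1$, $(k-p)/m$ or $0$ according as $s_i>a$, $s_i=a$ or $s_i<a$, and these values sum to $k$. If $w_i^+(s)=0$, then $k$ coordinates exceed $s_i$, so $s_i<a$ and $w_i=0$. If $w_i^-(s)=1$, then at most $k-1$ other coordinates are $\ge s_i$, so $s_i\geq a$, and if $s_i=a$ then $p+m\le k$, so $w_i=1$.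

Under a tie rule $w$ the payoff of agent $i$ is
\[
U_i(\mu)=\int_\Omega u_i(x_i)\,w_i(s)\,d\mu ,
\]
and $\mu$ is a Nash equilibrium if $U_i(\mu)\ge U_i(\nu,\mu_{-i})$ for all $i$ and all $\nu\in M_i$. Define $U_i^+$ and $U_i^-$ with $w_i^+$ and $w_i^-$ in place of $w_i$. Since $u_i\ge0$, we have $U_i^-\le U_i\le U_i^+$. For fixed $\mu_{-i}$ the threshold $T_i$ is a random variable; let $P_i^+(y)=\Pr(T_i\le y)$ and $P_i^-(y)=\Pr(T_i<y)$. By independence and Fubini's theorem,
\begin{equation}\label{eq:fubini}
U_i^\pm(\nu,\mu_{-i})=\int u_i(x)\,P_i^\pm(y)\,d\nu(x,y).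
\end{equation}
Both $P_i^\pm$ are non-decreasing, $P_i^-(y')\ge P_i^+(y)$ whenever $y'>y$, and $P_i^+=P_i^-$ outside the countable set of atoms of $T_i$.

Only ties at the boundary of the selected set matter. The set of \emph{critical ties} is
\[
E=\{s:\ \#\{j:s_j>a\}<k<\#\{j:s_j\ge a\}\text{ for some }a\}=\{s:\ s_{(k)}=s_{(k+1)}\}.
\]
The two descriptions agree because the two inequalities say $s_{(k)}\le a$ and $a\le s_{(k+1)}$. We write $\mu(E)$ for $\mu(\{(x,s):s\in E\})$.

\begin{lemma}\label{lem:ties}
If $s\notin E$, then $w_i^-(s)=w_i^+(s)$ for all $i$, so every tie rule equals $w^+$ at $s$ and $\sum_iw_i^+(s)=k$. If $s\in E$, then $\sum_i w_i^+(s)\ge k+1$.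
\end{lemma}

\begin{proof}
If $w_i^-(s)\ne w_i^+(s)$, then at most $k-1$ coordinates exceed $a=s_i$, and at least $k$ coordinates other than the $i$-th are $\ge a$; counting $s_i$ as well, $s\in E$. Now let $s\in E$ and $a=s_{(k)}$. If $s_i\ge a$, then $\#\{j\ne i:s_j>s_i\}\le\#\{j:s_j>a\}\le k-1$, so $w_i^+(s)=1$, and there are at least $k+1$ such $i$.
\end{proof}

\subsection*{Results}
Monotonicity of $u_i$ enters only through the position of the set where $u_i$ vanishes. From now on the $u_i$ are Borel functions with $u_i\ge0$ and $\mathbb E u_i(X_i)<\infty$, and we use the following hypothesis on agent $i$.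

\begin{quote}
\textbf{(H)} $D_i$ has no atoms, and there is $t_i\in[0,\infty]$ such that $u_i=0$ $D_i$-a.e.\ on $Z_i=[0,t_i]\cap\mathbb R_+$ and $u_i>0$ $D_i$-a.e.\ on $W_i=(t_i,\infty)$.
\end{quote}

If $D_i$ is atomless and $u_i$ is non-decreasing, (H) holds with $t_i=\sup\{x:u_i(x)=0\}$, where $\sup\emptyset=0$: we have $u_i=0$ below $t_i$, $u_i>0$ above $t_i$, and $D_i(\{t_i\})=0$. If $D_i$ is atomless and $u_i>0$, (H) holds with $t_i=0$, with no monotonicity at all.

\begin{theorem}[Existence]\label{thm:exist}
Assume \textup{(H)} for all $i$; this holds in particular for atomless priors and non-decreasing $u_i$. Then a Nash equilibrium exists. Moreover, there is a profile $\mu$ with $\mu(E)=0$ that is a Nash equilibrium simultaneously under every tie rule, and in which each agent fully discloses $X_i$ whenever $X_i\le t_i$.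
\end{theorem}

\begin{theorem}[Characterization]\label{thm:char}
Assume \textup{(H)} for all $i$. In every Nash equilibrium $\mu$ under any tie rule,
\[
U_i(\mu)=U_i^+(\mu)=\sup_{\nu\in M_i}U_i^+(\nu,\mu_{-i})\qquad\text{for all }i .
\]
If in addition $u_i>0$ $D_i$-a.e.\ for all $i$, then $\mu$ is a Nash equilibrium if and only if $\mu(E)=0$ and $\mu_i$ maximizes $U_i^+(\cdot,\mu_{-i})$ over $M_i$ for all $i$. In particular the set of equilibria is then the same for all tie rules.
\end{theorem}

\begin{theorem}[Sharpness]\label{thm:sharp}
For all $N>k\ge1$ and every $\varepsilon\in(0,1]$ there is an instance with bounded continuous non-decreasing utilities, in which $N-1$ priors are atomless and the remaining prior has a single atom, of mass $\varepsilon$, that has no Nash equilibrium under uniform tie-breaking.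
\end{theorem}

\section{Two agents and one slot}\label{sec:two}

Let $N=2$, $k=1$, and let both priors be uniform on $[0,1]$. Then $T_1=s_2$, $T_2=s_1$ and $E=\{s_1=s_2\}$.

\begin{example}[Raising an atom]\label{ex:raise}
Let $u_1=u_2\equiv1$ and suppose that both agents pool all of $[0,1]$. Then $\sigma_1=\sigma_2=\frac12$, and under uniform tie-breaking each payoff is $\frac12$. Let agent~2 instead disclose $X_2$ when $X_2\le\beta$ and pool $(\beta,1]$. The pooled mean is $(1+\beta)/2>\frac12$, so she is selected with probability at least $1-\beta$ under any tie rule. As $\beta\to0$ she approaches the payoff $1$ that she would get by keeping her strategy and winning the tie.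

Suppose, as Lemma~\ref{lem:raise} will show, that each agent can always approach in this way the payoff of winning every tie. Then any equilibrium satisfies
\[
1=U_1+U_2\ge\Pr(\sigma_1\ge\sigma_2)+\Pr(\sigma_2\ge\sigma_1)=1+\Pr(\sigma_1=\sigma_2),
\]
so it has no ties. The existence proof applies the same count to a limit of equilibria of continuous approximating games: there is one slot, both agents receive at least what winning all ties would give, so the limit has no ties, and then the tie rule plays no part. For general utilities the sum of the payoffs carries no information, and the count has to be made with selection probabilities. In this example the equilibrium can be written down: if agent~1 fully discloses, then $P_2^\pm(y)=y$ on $[0,1]$ and every strategy of agent~2 pays $\mathbb E\sigma_2=\frac12$. By symmetry full disclosure by both agents is an equilibrium.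
\end{example}

\begin{example}[An indifferent agent]\label{ex:indiff}
Let $u_1\equiv0$ and $u_2\equiv1$. Every strategy of agent~1 is a best reply. Suppose that she pools $[0,1]$. Under uniform tie-breaking agent~2 receives $\Pr(\sigma_2>\frac12)+\frac12\Pr(\sigma_2=\frac12)$. The supremum is $1$ by the deviation above, and it is not attained, since $\sigma_2>\frac12$ almost surely contradicts $\mathbb E\sigma_2=\frac12$. So agent~2 has no best reply. An approximation argument that lets agent~1 pool in each approximating game may therefore produce a limit that is not an equilibrium. If agent~1 fully discloses, every strategy of agent~2 is a best reply, as in Example~\ref{ex:raise}. The remedy in general is to force the types with zero utility to disclose, and to show that this restriction costs an agent nothing.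

The example also shows that the second part of Theorem~\ref{thm:char} needs positive utilities. The profile in which both agents pool has $\mu(E)=1$. It is an equilibrium under the rule that gives ties to agent~2, who then receives $1$, and it is not an equilibrium under uniform tie-breaking.
\end{example}

\section{Raising an atom}\label{sec:raise}

We first express membership in $M_i$ by test functions, in a form that survives weak limits. Let $C_c$ be the space of continuous functions on $\mathbb R_+$ with compact support.

\begin{lemma}\label{lem:test}
Let $(X,\sigma)$ take values in $\mathbb R_+^2$, with $X$ of law $D_i$. The law of $(X,\sigma)$ is in $M_i$ if and only if $\mathbb E[(X-\sigma)\varphi(\sigma)]=0$ for all $\varphi\in C_c$. In that case the identity holds for all bounded Borel $\varphi$, and $\mathbb E\sigma=\mathbb EX$.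
\end{lemma}

\begin{proof}
If $\sigma=\mathbb E[X\mid\sigma]$, then $\sigma$ is integrable and the identity holds for bounded Borel $\varphi$ by the definition of conditional expectation. Conversely, take $\varphi_m\in C_c$ with $0\le\varphi_m\uparrow1$. Then $\mathbb E[\sigma\varphi_m(\sigma)]=\mathbb E[X\varphi_m(\sigma)]\le\mathbb EX$, so $\sigma$ is integrable by monotone convergence. The finite signed measure $B\mapsto\mathbb E[(X-\sigma)\mathbf 1_B(\sigma)]$ integrates every $\varphi\in C_c$ to zero, so it vanishes, and this says $\mathbb E[X\mid\sigma]=\sigma$.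
\end{proof}

Following Example~\ref{ex:indiff}, define
\[
M_i^0=\{\text{laws in }M_i\text{ of pairs }(X,\sigma)\text{ with }\sigma=X\text{ a.s.\ on }\{X\in Z_i\}\}.
\]
For such a law $X-\sigma$ vanishes on $\{X\in Z_i\}$, so Lemma~\ref{lem:test} gives
\begin{equation}\label{eq:W}
\mathbb E[\mathbf 1_{W_i}(X)(X-\sigma)\varphi(\sigma)]=0\qquad\text{for all bounded Borel }\varphi .
\end{equation}
Taking for $\varphi$ the indicator of $Z_i$, the integrand is positive on $\{X\in W_i,\sigma\in Z_i\}$, so this event is null. Hence a signal $\sigma\le t_i$ occurs exactly when $X\le t_i$, and then it equals $X$: strategies in $M_i^0$ fully disclose the qualities in $Z_i$.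

The next lemma says that an agent restricted to $M_i^0$ who loses every tie can still approach the payoff of an unrestricted agent who wins every tie.

\begin{lemma}[Raising lemma]\label{lem:raise}
Assume \textup{(H)} for agent $i$, and let $\nu\in M_i$ and $\delta>0$. There is $\nu^\delta\in M_i^0$, not depending on the strategies of the other agents, such that
\[
U_i^-(\nu^\delta,\mu_{-i})\ge U_i^+(\nu,\mu_{-i})-\delta\qquad\text{for every }\mu_{-i}\in\textstyle\prod_{j\ne i}M_j .
\]
\end{lemma}

\begin{proof}
We drop the index $i$, and write $W$ and $Z$ also for the events $\{X\in W\}$ and $\{X\in Z\}$. If $D(W)=0$, then $u=0$ $D$-a.e., all payoffs vanish, and full disclosure serves as $\nu^\delta$. So let $D(W)>0$, which forces $t<\infty$, and let $(X,\sigma)$ have law $\nu$.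

\emph{Step 1: separating the types with zero utility.} These types have the lowest qualities, so removing them from a pool can only raise the mean of the others. Let $Y=\mathbb E[X\mid\sigma,\mathbf 1_W]$. Since $X>t$ on $W$ and $X\le t$ on $Z$, we have $Y\ge t$ a.s.\ on $W$ and $Y\le t$ a.s.\ on $Z$. So there are Borel functions $m_W\ge t\ge m_Z$ with $Y=m_W(\sigma)$ on $W$ and $Y=m_Z(\sigma)$ on $Z$, almost surely. With $\pi=\Pr(W\mid\sigma)$ the tower property gives
\[
\sigma=\mathbb E[Y\mid\sigma]=\pi\, m_W(\sigma)+(1-\pi)\,m_Z(\sigma)\le m_W(\sigma)\quad\text{a.s.}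
\]
Set $\tilde\sigma=X$ on $Z$ and $\tilde\sigma=Y$ on $W$. Then $\tilde\sigma\ge\sigma$ a.s.\ on $W$. For $\varphi\in C_c$ we have $\mathbb E[(X-\tilde\sigma)\varphi(\tilde\sigma)]=\mathbb E[(X-Y)\mathbf 1_W\varphi(Y)]=0$, because $\mathbf 1_W\varphi(Y)$ is a bounded function of $(\sigma,\mathbf 1_W)$. By Lemma~\ref{lem:test} the law of $(X,\tilde\sigma)$ is in $M^0$. Since $P^+$ is non-decreasing and $u(X)=0$ a.s.\ on $Z$, formula \eqref{eq:fubini} gives
\begin{equation}\label{eq:step1}
\mathbb E[u(X)\mathbf 1_WP^+(\tilde\sigma)]\ge\mathbb E[u(X)\mathbf 1_WP^+(\sigma)]=U^+(\nu,\mu_{-i}).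
\end{equation}

\emph{Step 2: raising the atoms.} A tie with the threshold has positive probability only at an atom of $\tilde\sigma$, so we repeat the deviation of Example~\ref{ex:raise} at all atoms at once. Let $A$ be the countable set of $a$ with $\Pr(W\cap\{\tilde\sigma=a\})>0$. Since $u(X)$ is integrable, there is $\beta\in(0,1)$ such that $\mathbb E[u(X)\mathbf 1_R]\le\delta$ for every event $R$ with $\Pr(R)\le\beta$. For $a\in A$ let $\kappa_a$ be the law of $X$ conditioned on $W\cap\{\tilde\sigma=a\}$. Its mean is $a$, by \eqref{eq:W} with $\varphi=\mathbf 1_{\{a\}}$. It is bounded by a multiple of $D$, so it is atomless and its distribution function is continuous; hence there is $c_a$ with $\kappa_a([0,c_a])=\beta$. Let $a^-$ and $a^+$ be the means of $\kappa_a$ conditioned on $[0,c_a]$ and on $(c_a,\infty)$. Then $a^-\le c_a<a^+$ and $a=\beta a^-+(1-\beta)a^+$, so $a^+-a=\beta(a^+-a^-)>0$. Let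
\[
R=\bigcup_{a\in A}W\cap\{\tilde\sigma=a,\ X\le c_a\},\qquad H_a=W\cap\{\tilde\sigma=a,\ X>c_a\},\qquad L=W\cap\{\tilde\sigma\notin A\}.
\]
Then $\Pr(R)=\sum_{a}\beta\Pr(W\cap\{\tilde\sigma=a\})\le\beta$, and $Z$, $R$, $L$ and the $H_a$ form a countable partition. Define
\[
\sigma'=X\ \text{ on }Z\cup R,\qquad\sigma'=a^+\ \text{ on }H_a\ (a\in A),\qquad\sigma'=\tilde\sigma\ \text{ on }L,
\]
and let $\nu^\delta$ be the law of $(X,\sigma')$. Nothing in its construction refers to $\mu_{-i}$. For $\varphi\in C_c$ the variable $(X-\sigma')\varphi(\sigma')$ is integrable, so its expectation is the sum over the pieces of the partition. It vanishes identically on $Z\cup R$. On $H_a$ the contribution is $\varphi(a^+)\,\mathbb E[(X-a^+)\mathbf 1_{H_a}]=0$ by the definition of $a^+$. On $L$ it is zero by \eqref{eq:W} for $(X,\tilde\sigma)$ with the test function $\varphi\mathbf 1_{\mathbb R_+\setminus A}$. By Lemma~\ref{lem:test}, $\nu^\delta\in M^0$.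

\emph{Step 3: comparing payoffs.} On $H_a$ we have $P^-(\sigma')=P^-(a^+)\ge P^+(a)=P^+(\tilde\sigma)$, because $a^+>a$. Let $C$ be the countable set of atoms of the threshold. Each point of $C\setminus A$ is taken by $\tilde\sigma$ on $W$ with probability zero, so $\tilde\sigma\notin C$ a.s.\ on $L$, and there $P^-(\sigma')=P^-(\tilde\sigma)=P^+(\tilde\sigma)$. Hence $P^-(\sigma')\ge P^+(\tilde\sigma)$ a.s.\ on $W\setminus R$, and by \eqref{eq:fubini}, the choice of $\beta$ and \eqref{eq:step1},
\[
U^-(\nu^\delta,\mu_{-i})\ge\mathbb E[u(X)\mathbf 1_{W\setminus R}P^+(\tilde\sigma)]\ge\mathbb E[u(X)\mathbf 1_WP^+(\tilde\sigma)]-\delta\ge U^+(\nu,\mu_{-i})-\delta.\qedhere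
\]
\end{proof}

\begin{remark}\label{rem:H}
Step 1 uses that the zero set of $u_i$ lies below the set where $u_i>0$, and the lemma fails otherwise. Let $N=2$, $k=1$, let $X_1$ be uniform on $[0,1]$ with $u_1=\mathbf 1_{[0,1/2]}$, and let $\sigma_2\equiv\frac12$. Pooling $[0,1]$ gives $U_1^+=\frac12$. If the types in $(\frac12,1]$ disclose, the analog of \eqref{eq:W} with $\varphi=\mathbf 1_{[1/2,\infty)}$ shows that $\sigma_1<\frac12$ a.s.\ on $\{X_1\le\frac12\}$, and the payoff is $0$. Step 2 uses that $D_i$ is atomless; Remark~\ref{rem:degenerate} shows that the lemma fails without this.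
\end{remark}

\section{Characterization of equilibria}\label{sec:char}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
Let $\mu$ be an equilibrium under a tie rule $w$. For $\nu\in M_i$ and $\delta>0$, Lemma~\ref{lem:raise} gives
\[
U_i(\mu)\ge U_i(\nu^\delta,\mu_{-i})\ge U_i^-(\nu^\delta,\mu_{-i})\ge U_i^+(\nu,\mu_{-i})-\delta .
\]
Therefore $U_i(\mu)\ge\sup_\nu U_i^+(\nu,\mu_{-i})\ge U_i^+(\mu)\ge U_i(\mu)$. This is the first claim, and it shows that $\mu_i$ maximizes $U_i^+(\cdot,\mu_{-i})$.

Suppose that $u_i>0$ $D_i$-a.e.\ for all $i$. The integrand in $\int u_i(x_i)(w_i^+-w_i)\,d\mu=U_i^+(\mu)-U_i(\mu)=0$ is nonnegative, so $w_i=w_i^+$ $\mu$-a.s.\ for all $i$. Then $\sum_iw_i^+=k$ $\mu$-a.s., and Lemma~\ref{lem:ties} gives $\mu(E)=0$. Conversely, let $\mu(E)=0$ and let each $\mu_i$ maximize $U_i^+(\cdot,\mu_{-i})$. By Lemma~\ref{lem:ties}, $w_i=w_i^+$ $\mu$-a.s., so for all $\nu\in M_i$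
\begin{equation}\label{eq:converse}
U_i(\mu)=U_i^+(\mu)\ge U_i^+(\nu,\mu_{-i})\ge U_i(\nu,\mu_{-i}).
\end{equation}
The two conditions do not involve $w$, which gives the last sentence of the theorem.
\end{proof}

The converse direction used neither (H) nor positivity. To prove Theorem~\ref{thm:exist} it is therefore enough to find a profile in $\prod_iM_i^0$ with $\mu(E)=0$ in which each $\mu_i$ maximizes $U_i^+(\cdot,\mu_{-i})$ over $M_i$.

\section{Compactness of the strategy sets}\label{sec:compact}

Let $\mathcal Y$ be $\mathbb R_+^2$ or $\Omega$, and let $C_b$ be the space of bounded continuous functions on $\mathcal Y$. Finite measures $\lambda^n$ converge \emph{weakly} to $\lambda$ if $\int f\,d\lambda^n\to\int f\,d\lambda$ for all $f\in C_b$. We use the following standard facts.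
\begin{enumerate}
\item[(F1)] The weak topology, the coarsest one making all maps $\lambda\mapsto\int f\,d\lambda$ ($f\in C_b$) continuous, turns the finite signed measures on $\mathcal Y$ into a locally convex Hausdorff space. On probability measures it is metrizable.
\item[(F2)] (Prokhorov.) A sequence of finite measures of bounded total mass that is tight, meaning that for each $\eta>0$ some compact set carries all but $\eta$ of the mass of each measure, has a weakly convergent subsequence.
\item[(F3)] If probability measures $\mu_j^n$ converge weakly to $\mu_j$ for $j=1,\dots,N$, then $\bigotimes_j\mu_j^n\to\bigotimes_j\mu_j$ weakly.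
\item[(F4)] If $\int f\,d\lambda\le\int f\,d\lambda'$ for all $f\in C_b$ with $f\ge0$, then $\lambda\le\lambda'$ on Borel sets. (Approximate indicators of open sets from below, then use outer regularity of $\lambda'$.)
\item[(F5)] Bounded continuous functions are dense in $L^1(D)$ for every probability measure $D$ on $\mathbb R_+$.
\end{enumerate}

The utilities are neither continuous nor bounded, so weak convergence does not apply to them directly. What helps is that the law of $x_i$ is the same for all strategies.

\begin{lemma}\label{lem:L1}
Let $\mu^n\to\mu$ weakly be probability measures on $\mathcal Y$ such that the coordinate $x_i$ has law $D_i$ under each $\mu^n$. Let $0\le\lambda^n\le\mu^n$ be measures with $\lambda^n\to\lambda$ weakly. Then $\lambda\le\mu$, and for $g\in L^1(D_i)$ and $\Phi\in C_b$,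
\[
\int g(x_i)\,\Phi\,d\lambda^n\to\int g(x_i)\,\Phi\,d\lambda .
\]
\end{lemma}

\begin{proof}
For $0\le f\in C_b$ the inequality $\int f\,d\lambda^n\le\int f\,d\mu^n$ passes to the limit, so $\lambda\le\mu$ by (F4). Testing with functions of $x_i$ alone shows that $x_i$ has law $D_i$ under $\mu$. So the $x_i$-marginals of $\lambda^n$ and $\lambda$ are all at most $D_i$. Given $\eta>0$, choose by (F5) a bounded continuous $h$ with $\|g-h\|_{L^1(D_i)}\le\eta$. Replacing $g$ by $h$ changes each integral by at most $\eta\|\Phi\|_\infty$, and with $h$ the integrals converge because $h(x_i)\Phi\in C_b$.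
\end{proof}

\begin{lemma}\label{lem:compact}
$M_i^0$ is nonempty, convex, and compact and metrizable in the weak topology.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:test}, a probability measure $\nu$ on $\mathbb R_+^2$ is in $M_i^0$ if and only if its first marginal is $D_i$ and
\[
\int x\varphi(y)\,d\nu(x,y)=\int y\varphi(y)\,d\nu(x,y)\ \ (\varphi\in C_c),\qquad\int\mathbf 1_{Z_i}(x)\min\{|x-y|,1\}\,d\nu(x,y)=0 .
\]
These conditions are affine in $\nu$, so $M_i^0$ is convex, and full disclosure satisfies them. They are preserved under weak limits by Lemma~\ref{lem:L1} with $\lambda^n=\mu^n$: the functions $x$, $1$ and $\mathbf 1_{Z_i}(x)$ are in $L^1(D_i)$, and $\varphi(y)$, $y\varphi(y)$ and $\min\{|x-y|,1\}$ are bounded and continuous. So $M_i^0$ is closed in the space of probability measures. It is tight: by Markov's inequality and $\mathbb E\sigma=\mathbb EX_i$, the complement of $[0,K]^2$ has $\nu$-measure at most $2\,\mathbb EX_i/K$ for every $\nu\in M_i$. Now (F1) and (F2) give the claim.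
\end{proof}

\section{Smoothed games and their limit}\label{sec:limit}

\subsection*{The smoothed selection rules}
We make the payoffs continuous by adding small noise to the posterior means before ranking them. Let $\xi=(\xi_1,\dots,\xi_N)$ have independent coordinates uniform on $[0,1]$, and for $n\ge1$ put
\[
w_i^n(s)=\mathbb E\,w_i^+(s+\xi/n)=\Pr\big(s_i+\xi_i/n\ge T_i(s+\xi/n)\big).
\]
To compare $w_i^n$ with $w_i^\pm$ by continuous functions, let $\psi_m(y)=\min\{1,\max\{0,my-1\}\}$ for $y\in\mathbb R$ and $m\ge1$. The function $\psi_m$ is continuous, takes values in $[0,1]$, vanishes for $y\le 1/m$, and $\psi_m\uparrow\mathbf 1_{(0,\infty)}$ as $m\to\infty$.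

\begin{lemma}\label{lem:smooth}
Each $w_i^n$ is continuous, $\sum_iw_i^n=k$, and for $n\ge m$
\begin{equation}\label{eq:sandwich}
\psi_m\big(s_i-T_i(s)\big)\le w_i^n(s)\le1-\psi_m\big(T_i(s)-s_i\big).
\end{equation}
As $m\to\infty$ the left side of \eqref{eq:sandwich} increases to $w_i^-(s)$ and the right side decreases to $w_i^+(s)$.
\end{lemma}

\begin{proof}
Fix $s$. Almost surely the coordinates of $s+\xi/n$ are distinct. Then $s+\xi/n\notin E$, so $\sum_iw_i^+(s+\xi/n)=k$ by Lemma~\ref{lem:ties}. Also $s_i+\xi_i/n\ne T_i(s+\xi/n)$, since the threshold is one of the other coordinates; as $T_i$ is continuous, $s'\mapsto w_i^+(s'+\xi/n)$ is constant near $s$, and dominated convergence gives continuity of $w_i^n$ at $s$. For \eqref{eq:sandwich}, note that $T_i(s)\le T_i(s+\xi/n)\le T_i(s)+1/n$. If the left side is positive, then $s_i>T_i(s)+1/m\ge T_i(s+\xi/n)$ for all values of $\xi$, so $w_i^n(s)=1$. If the right side is less than $1$, then $s_i+\xi_i/n\le s_i+1/m<T_i(s)\le T_i(s+\xi/n)$, so $w_i^n(s)=0$. The limits are $\mathbf 1\{s_i>T_i\}=w_i^-$ and $1-\mathbf 1\{T_i>s_i\}=w_i^+$.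
\end{proof}

Let $G^n$ be the game with strategy sets $M_i^0$ and payoffs $U_i^n(\mu)=\int u_i(x_i)w_i^n(s)\,d\mu$. The restriction to $M_i^0$ excludes the pooling of Example~\ref{ex:indiff}, and it passes to the limit because $M_i^0$ is closed. We recall the Kakutani--Fan--Glicksberg theorem: if $K$ is a nonempty compact convex subset of a locally convex Hausdorff space, and $B$ assigns to each point of $K$ a nonempty convex subset of $K$ and has closed graph in $K\times K$, then $z\in B(z)$ for some $z\in K$.

\begin{lemma}\label{lem:Gn}
Each game $G^n$ has a Nash equilibrium.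
\end{lemma}

\begin{proof}
Let $K=\prod_iM_i^0$, which is nonempty, compact, convex and metrizable by Lemma~\ref{lem:compact}, inside a product of the spaces in (F1). By (F3) and Lemma~\ref{lem:L1} with $g=u_i$ and $\Phi=w_i^n$, the payoff $U_i^n$ is sequentially continuous, hence continuous, on $K$. Let $B(\mu)$ be the set of $\nu\in K$ such that $\nu_i$ maximizes $U_i^n(\cdot,\mu_{-i})$ over $M_i^0$ for each $i$. It is nonempty by continuity and compactness, and convex because $U_i^n$ is affine in $\mu_i$. The graph of $B$ is defined by the inequalities $U_i^n(\nu_i,\mu_{-i})\ge U_i^n(\eta,\mu_{-i})$, for all $i$ and $\eta\in M_i^0$, between continuous functions of $(\mu,\nu)$, so it is closed. A fixed point of $B$ is an equilibrium.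
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:exist}}
Let $\mu^n$ be an equilibrium of $G^n$. By Lemma~\ref{lem:compact} we may pass to a subsequence along which $\mu_i^n\to\mu_i\in M_i^0$ for all $i$; by (F3) the product measures converge, $\mu^n\to\mu$. All limits in $n$ below are along subsequences. Put
\[
V_i=\sup_{\nu\in M_i}U_i^+(\nu,\mu_{-i})\ \ge\ U_i^+(\mu).
\]
By the end of Section~\ref{sec:char}, we have to show that $U_i^+(\mu)=V_i$ for all $i$ and that $\mu(E)=0$.

\emph{Step 1: the limiting selection.} The limit $\mu$ alone forgets who was selected in $G^n$ when posterior means were within $1/n$ of each other, and this is the information that the count of slots needs. We retain it by taking limits of the measures $\lambda_i^n=w_i^n\mu^n$, which have density $w_i^n(s)$ with respect to $\mu^n$. The sequence $(\mu^n)$ is tight, because each $M_j^0$ is, and $\lambda_i^n\le\mu^n$. By (F2), along a further subsequence $\lambda_i^n\to\lambda_i$ weakly for all $i$. Lemma~\ref{lem:L1} gives $\lambda_i\le\mu$, so by the Radon--Nikodym theorem $\lambda_i=\rho_i\mu$ with a Borel density $\rho_i:\Omega\to[0,1]$.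 We do not claim that $\rho_i$ is a function of $s$ alone. It does share the two properties of a tie rule. First, $\sum_i\lambda_i^n=k\mu^n$ gives $\sum_i\lambda_i=k\mu$, that is,
\begin{equation}\label{eq:sum}
\sum_i\rho_i=k\qquad\mu\text{-a.s.}
\end{equation}
Second, fix $m$, multiply \eqref{eq:sandwich} by $0\le f\in C_b$, integrate against $\mu^n$ and let $n\to\infty$:
\[
\int f\,\psi_m(s_i-T_i)\,d\mu\le\int f\rho_i\,d\mu\le\int f\,\big(1-\psi_m(T_i-s_i)\big)\,d\mu .
\]
By (F4) these are inequalities between measures, hence $\mu$-a.s.\ inequalities between their densities. Letting $m\to\infty$ and using Lemma~\ref{lem:smooth},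
\begin{equation}\label{eq:between}
w_i^-\le\rho_i\le w_i^+\qquad\mu\text{-a.s.}
\end{equation}

\emph{Step 2: the limit payoff is at most $U_i^+(\mu)$.} By Lemma~\ref{lem:L1} with $g=u_i$ and $\Phi=1$, and by \eqref{eq:between},
\begin{equation}\label{eq:upper}
U_i^n(\mu^n)=\int u_i(x_i)\,d\lambda_i^n\ \to\ \int u_i(x_i)\rho_i\,d\mu\ \le\ U_i^+(\mu).
\end{equation}

\emph{Step 3: the limit payoff is at least $V_i$.} Winning with strict inequality is an open condition, so it persists along the sequence; winning a tie does not. The raising lemma converts the second into the first. Fix $\nu\in M_i$ and $\delta>0$, and take $\nu^\delta\in M_i^0$ from Lemma~\ref{lem:raise}. It is an admissible deviation in $G^n$, so for $n\ge m$, by \eqref{eq:sandwich},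
\[
U_i^n(\mu^n)\ge U_i^n(\nu^\delta,\mu^n_{-i})\ge\int u_i(x_i)\,\psi_m(s_i-T_i)\,d(\nu^\delta,\mu^n_{-i}).
\]
By (F3) and Lemma~\ref{lem:L1} the last integral converges, as $n\to\infty$, to the same integral against $(\nu^\delta,\mu_{-i})$, and by monotone convergence that integral increases to $U_i^-(\nu^\delta,\mu_{-i})$ as $m\to\infty$. Hence
\[
\lim_nU_i^n(\mu^n)\ge U_i^-(\nu^\delta,\mu_{-i})\ge U_i^+(\nu,\mu_{-i})-\delta .
\]
As $\nu$ and $\delta$ are arbitrary, the limit is at least $V_i$. Together with \eqref{eq:upper} and $V_i\ge U_i^+(\mu)$,
\begin{equation}\label{eq:equal}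
\int u_i(x_i)\rho_i\,d\mu=U_i^+(\mu)=V_i\qquad\text{for all }i .
\end{equation}

\emph{Step 4: no critical ties.} We show that $\rho_i=w_i^+$ $\mu$-a.s., for different reasons on $W_i$ and on $Z_i$. By \eqref{eq:between} and \eqref{eq:equal} the nonnegative function $u_i(x_i)(w_i^+-\rho_i)$ has integral zero. Since $u_i>0$ $D_i$-a.e.\ on $W_i$, it follows that $\rho_i=w_i^+$ $\mu$-a.s.\ on $\{x_i\in W_i\}$. On $\{x_i\in Z_i\}$ the payoffs say nothing, but there $s_i=x_i$ $\mu$-a.s., because $\mu_i\in M_i^0$. The threshold $T_i$ depends only on $(s_j)_{j\ne i}$, which is independent of $x_i$, and $D_i$ is atomless, so Fubini's theorem gives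
\[
\mu\big(x_i\in Z_i,\ s_i=T_i\big)\le\mu\big(x_i=T_i\big)=\int D_i(\{T_i\})\,d\mu_{-i}=0 .
\]
Thus $w_i^-=w_i^+$ $\mu$-a.s.\ on $\{x_i\in Z_i\}$, and \eqref{eq:between} gives $\rho_i=w_i^+$ there as well. Now \eqref{eq:sum} reads $\sum_iw_i^+=k$ $\mu$-a.s., while $\sum_iw_i^+\ge k+1$ on $E$ by Lemma~\ref{lem:ties}. Hence $\mu(E)=0$.

By \eqref{eq:equal} and $\mu(E)=0$, the chain \eqref{eq:converse} holds for every tie rule, every $i$ and every $\nu\in M_i$. So $\mu$ is a Nash equilibrium against all signaling schemes, under every tie rule, and the disclosure property holds because $\mu_i\in M_i^0$. \hfill$\square$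

\section{A prior with one atom}\label{sec:atom}

An atom of a prior at the top of its support gives an atom of the posterior mean that cannot be raised. The instance below places such an atom at $1$, against an opponent who wants to exceed $1$ as often as possible and cannot do so optimally.

\subsection*{The instance}
Fix $N>k\ge1$ and $\varepsilon\in(0,1]$, and write $\mathrm{Unif}[a,b]$ for the uniform law on $[a,b]$. Let
\[
D_1=\varepsilon\delta_1+(1-\varepsilon)\,\mathrm{Unif}[0,\tfrac14],\quad u_1(x)=\min\{1,\max\{0,\tfrac{4x-1}{3}\}\},\quad D_2=\mathrm{Unif}[\tfrac12,\tfrac54],\quad u_2\equiv1 .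
\]
Add $k-1$ \emph{strong} agents with prior $\mathrm{Unif}[2,3]$ and $N-k-1$ \emph{weak} agents with prior $\mathrm{Unif}[0,\frac14]$, all with utility $1$. A posterior mean lies almost surely in the convex hull of the support of the prior. So, whatever the strategies, the strong agents rank strictly above all others and are selected, and the weak agents rank strictly below the $k-1$ strong agents and agent~2 and are not selected. One slot is left for agents 1 and 2. Under uniform tie-breaking it goes to the larger of $\sigma_1,\sigma_2$, and to each with probability $\frac12$ if they are equal.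

Let $F$ and $G$ be the laws of $\sigma_1$ and $\sigma_2$, carried by $[0,1]$ and $[\frac12,\frac54]$, and let $\tau$ be the law of $\sigma_1$ given $X_1=1$. The selection probabilities of agents 1 and 2 at posterior mean $y$ are
\[
P(y)=G([0,y))+\tfrac12G(\{y\}),\qquad Q(y)=F([0,y))+\tfrac12F(\{y\}).
\]
Since $u_1=0$ on $[0,\frac14]$ and $u_1(1)=1$, the payoffs are $U_1=\varepsilon\int P\,d\tau$ and $U_2=\int Q\,dG$.

\begin{lemma}\label{lem:cap}
Every strategy of agent~2 satisfies $\Pr(\sigma_2\ge1)\le\frac23$ and
\[
b(G):=G((1,\infty))+\tfrac12G(\{1\})<\tfrac23 .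
\]
For every $p<\frac23$ there is a strategy with $\Pr(\sigma_2>1)\ge p$.
\end{lemma}

\begin{proof}
The set $[\frac34,\frac54]$ has mean $1$ and probability $\frac23$, so we compare $X_2$ with $\frac34$. With $B=\{\sigma_2\ge1\}$,
\[
\tfrac14\Pr(B)\le\mathbb E[(\sigma_2-\tfrac34)\mathbf 1_B]=\mathbb E[(X_2-\tfrac34)\mathbf 1_B]\le\mathbb E\max\{X_2-\tfrac34,0\}=\tfrac43\int_0^{1/2}z\,dz=\tfrac16 .
\]
So $\Pr(B)\le\frac23$. If $\Pr(\sigma_2>1)>0$, the first inequality is strict and $b(G)\le\Pr(B)<\frac23$. Otherwise $b(G)=\frac12\Pr(B)\le\frac13$. Finally, pooling $[c,\frac54]$ with $\frac34<c<\frac54$ and disclosing the rest gives the mean $\frac12(c+\frac54)>1$ with probability $(5-4c)/3$, which tends to $\frac23$ as $c\downarrow\frac34$.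
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The utilities and priors have the stated form. Suppose that an equilibrium exists, with $F$, $G$, $\tau$, $P$, $Q$ as above. We determine what optimality of agent~1 says about $Q$, and then find a profitable deviation for agent~2.

\emph{Posterior means above $\frac14$ involve the atom.} Let $\pi=\Pr(X_1=1\mid\sigma_1)$. Then $\sigma_1=\mathbb E[X_1\mid\sigma_1]\le\pi+\frac14(1-\pi)$, so $\pi>0$ a.s.\ on $\{\sigma_1>\frac14\}$. Since $\varepsilon\tau(B)=\mathbb E[\pi\mathbf 1_B(\sigma_1)]$,
\begin{equation}\label{eq:abs}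
\tau(B)=0\ \Longrightarrow\ F(B)=0\qquad\text{for Borel }B\subset(\tfrac14,1].
\end{equation}

\emph{Optimality of agent 1.} The function $P$ is non-decreasing, $\tau$ is carried by $[0,1]$, and full disclosure pays $\varepsilon P(1)$. So in equilibrium $P(y)=P(1)$ for $\tau$-a.e.\ $y$. As $G$ has mean $\frac78<1$, we have $P(1)\ge G([0,1))>0$, while $P=0$ on $[0,\frac12)$. Hence $\tau$ is carried by $[\frac12,1]$. Let $s_0\in[\frac12,1]$ be the smallest point of the support of $\tau$, and let $q=F([0,s_0))$. From $F\ge\varepsilon\tau$ we get $q\le1-\varepsilon<1$. By \eqref{eq:abs}, $F((\frac14,s_0))=0$, so $q=F([0,\frac14])$ and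
\begin{equation}\label{eq:Q}
Q=q\ \text{ on }[\tfrac12,s_0),\qquad Q\ge q\ \text{ on }[\tfrac12,\infty),\qquad Q=1\ \text{ on }(1,\infty).
\end{equation}
We claim that $U_2\le q+(1-q)\,b(G)$.

\emph{Case $s_0=1$.} Here $F$ is carried by $[0,\frac14]\cup\{1\}$, so $F(\{1\})=1-q$ and $Q(1)=q+\frac12(1-q)$. With \eqref{eq:Q} this gives $U_2=q+(1-q)\,b(G)$.

\emph{Case $s_0<1$.} For $y<1$,
\[
P(1)-P(y)=\tfrac12G(\{y\})+G((y,1))+\tfrac12G(\{1\}),
\]
so $G([y,1])=0$ for $\tau$-a.e.\ $y<1$. Since $\tau([s_0,s_0+\eta))>0$ for every $\eta>0$, such $y$ exist in each interval $[s_0,s_0+\eta)$, and therefore $G((s_0,1])=0$. At $s_0$ itself there are two possibilities. If $\tau(\{s_0\})>0$, then $y=s_0$ is such a point and $G(\{s_0\})=0$. If $\tau(\{s_0\})=0$, then $F(\{s_0\})=0$ by \eqref{eq:abs} and $Q(s_0)=q$. Either way $Q=q$ $G$-a.e.\ on $[\frac12,1]$, and $U_2=q+(1-q)\,G((1,\infty))\le q+(1-q)\,b(G)$.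

\emph{The deviation.} By Lemma~\ref{lem:cap} there are $p$ with $b(G)<p<\frac23$ and a strategy of agent~2 whose posterior mean exceeds $1$ with probability at least $p$. This posterior mean is at least $\frac12$, so by \eqref{eq:Q} the strategy pays at least $q+(1-q)p$. Since $q<1$, this is more than $q+(1-q)\,b(G)\ge U_2$, a contradiction.
\end{proof}

\begin{remark}\label{rem:degenerate}
For $\varepsilon=1$ the prior $D_1$ is $\delta_1$, only $u_1(1)$ matters, and one may take $u_1\equiv1$, so that all utilities are constant. For any $\varepsilon$, let agent~2 pool $[\frac34,\frac54]$, with mean $1$, and disclose the rest. Full disclosure gives agent~1 the value $U_1^+=\varepsilon\,G([0,1])=\varepsilon$, whereas every strategy has $U_1^-\le\varepsilon\,G([0,1))=\varepsilon/3$. So the raising lemma fails for agent~1. The same profile, with full disclosure by agent~1, is an equilibrium under a rule that gives ties between agents 1 and 2 to agent~2: agent~1 attains the bound $\varepsilon/3$, and agent~2 receives $1-\varepsilon+\varepsilon\Pr(\sigma_2\ge1)$, which is maximal by Lemma~\ref{lem:cap}. With one atom in one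 prior, existence depends on the tie rule.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMSW}
Siddhartha Banerjee, Kamesh Munagala, Yiheng Shen, Kangning Wang,
\emph{The Price of Competitive Information Disclosure},
arXiv:2504.10459 (2025).

\end{thebibliography}
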